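# A fourth-order Steklov eigenvalue, boundary convexity, and ellipsoids below the conjectured bound

## 1. The unit ball, computed by hand

Let $B$ be the unit disk in $\mathbb R^2$. We look for functions $u$ with
$$\Delta^2u=0\ \text{ in } B,\qquad \partial_\nu u=0\ \text{ on }\partial B,\qquad \partial_\nu(\Delta u)+\xi u=0\ \text{ on }\partial B,$$
where $\nu$ is the outward unit normal. Since $\Delta u$ is harmonic, its $k$-th Fourier mode is a multiple of $r^k\cos k\theta$ (or $r^k\sin k\theta$). Since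
$$\Delta(r^{k+2}\cos k\theta)=\big((k+2)^2-k^2\big)r^k\cos k\theta=4(k+1)r^k\cos k\theta ,$$
the $k$-th mode of $u$ differs from a multiple of $r^{k+2}\cos k\theta$ by a harmonic function, so it is a combination of $r^k\cos k\theta$ and $r^{k+2}\cos k\theta$. The condition $\partial_\nu u=0$ leaves, up to a factor,
$$u=\Big(r^k-\frac{k}{k+2}r^{k+2}\Big)\cos k\theta .$$
On the circle $u=\frac2{k+2}\cos k\theta$ and $\partial_\nu\Delta u=-\frac{4k^2(k+1)}{k+2}\cos k\theta$. Hence $\xi=2k^2(k+1)$. The mode $k=0$ gives the constants and $\xi=0$. The first nonzero value is $\xi_1=4$, from $k=1$, with eigenfunction proportional to $x(3-r^2)$.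

In $\mathbb R^n$ replace $\cos k\theta$ by a spherical harmonic $Y_k$ of degree $k$. Now $\Delta(r^{k+2}Y_k)=\big((k+2)(k+n)-k(k+n-2)\big)r^kY_k=(2n+4k)r^kY_k$, and the same computation gives $\xi=\frac{k}{k+2}(2n+4k)\cdot k\cdot\frac{k+2}2=k^2(n+2k)$. So the unit ball has $\xi_1=n+2$.

Compare this with two quantities that live on the boundary sphere alone. All principal curvatures equal $1$, and the first nonzero eigenvalue of the Laplacian of the unit sphere $S^{n-1}$ is $\lambda_1=n-1$. So on the ball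
$$\xi_1=\frac{n+2}{n-1}\cdot 1\cdot\lambda_1 .$$
On the ball of radius $R$ we have $\xi_1=(n+2)R^{-3}$, $\lambda_1=(n-1)R^{-2}$ and curvatures $R^{-1}$, so $\xi_1=\frac{n+2}{n-1}\,c\,\lambda_1$ with $c=1/R$. Is the ball the worst case? That is, if the boundary is at least as curved as $c$, must $\xi_1$ be at least this large?

We fix the setting. $(M^n,g)$, $n\ge2$, is a connected compact smooth Riemannian manifold with boundary and $\nu$ is the outward unit normal. The second fundamental form is $\mathrm{II}(X,Y)=\langle\nabla_X\nu,Y\rangle$ for $X,Y$ tangent to $\partial M$. Its eigenvalues are the principal curvatures, and they equal $1$ for the unit ball. The fourth-order Steklov problem is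
$$\Delta^2 u=0 \ \text{in } M,\qquad \frac{\partial u}{\partial \nu}=0 \ \text{on } \partial M,\qquad \frac{\partial(\Delta u)}{\partial \nu}+\xi\, u=0 \ \text{on } \partial M. \tag{1}$$
Its eigenvalues form a sequence $0=\xi_0<\xi_1\le\xi_2\le\cdots$, where $\xi_0=0$ corresponds to the constants. By $\lambda_1=\lambda_1(\partial M)$ we denote the first nonzero eigenvalue of the Laplacian of $\partial M$ with its induced metric.

**Conjecture (Wang–Xia).** Assume $\mathrm{Ric}_g\ge0$ and that the principal curvatures of $\partial M$ are bounded below by a constant $c>0$. Then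
$$\xi_1\ \ge\ \frac{n+2}{n-1}\,c\,\lambda_1, \tag{2}$$
with equality only for the Euclidean ball of radius $1/c$.

The conjecture is stated in the paper of Zongyi Lv, Changwei Xiong and Yuxun Zou, "Scaling inequalities for Steklov eigenvalues in space forms and sharp eigenvalue estimates on warped product manifolds", arXiv:2512.22885 (2025). It is false in every dimension $n\ge2$, already for Euclidean domains (so $\mathrm{Ric}=0$) with smooth strictly convex boundary that are arbitrarily close to the ball.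

**Theorem 1.** Let $n\ge2$, $\varepsilon\in(0,1)$, $\delta=1-\varepsilon^2$, and $M_\varepsilon=\{(x,y)\in\mathbb R\times\mathbb R^{n-1}:\ x^2+|y|^2/\varepsilon^2\le 1\}$. All principal curvatures of $\partial M_\varepsilon$ are $\ge c:=\varepsilon$, and as $\delta\downarrow 0$
$$\xi_1(M_\varepsilon)-\frac{n+2}{n-1}\,c\,\lambda_1(\partial M_\varepsilon)\ \le\ -\frac{\delta}{2}+O(\delta^2).$$
So inequality (2) fails for all $\varepsilon<1$ close enough to $1$.

Let $C_n:=\inf \xi_1/(c\lambda_1)$ over all $(M^n,g)$ and $c>0$ satisfying the hypotheses of the conjecture.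

**Theorem 2.** For every $n\ge 2$,
$$\frac{n}{n-1}\ \le\ C_n\ <\ \frac n{n-1}+\frac1{12(n-1)^2},\qquad\text{and}\qquad 2\le C_2\le \frac{336}{17\pi^2}<2.0026 .$$
The upper bounds already hold for the infimum over smooth strictly convex domains of $\mathbb R^n$. Moreover $\xi_1>\frac n{n-1}c\lambda_1$ strictly for every $M$ satisfying the hypotheses.

The lower bound is due to Wang–Xia; we prove it in Section 3. The conjectured constant is $\frac{n+2}{n-1}=\frac n{n-1}+\frac2{n-1}$. Theorem 2 says that the gain $\frac2{n-1}$ over $\frac n{n-1}$ cannot be replaced by any gain of $\frac1{12(n-1)^2}$ or more. The exact value of $C_n$ is not determined here.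

## 2. $\xi_1$ as a minimum

To bound $\xi_1$ from above we need a variational formula with test functions.

**Proposition 1.**
$$\xi_1=\min\Big\{\frac{\int_M(\Delta u)^2}{\int_{\partial M}u^2}:\ u\in H^2(M),\ \partial_\nu u=0,\ \int_{\partial M}u=0,\ u|_{\partial M}\not\equiv0\Big\}. \tag{3}$$

The textbook input is regularity for the Neumann problem. If $\int_Mf=\int_{\partial M}q$, then $\Delta w=f$, $\partial_\nu w=q$ has a solution, unique up to constants, and $\|w-\bar w\|_{H^{k+2}}\le C(\|f\|_{H^k}+\|q\|_{H^{k+1/2}})$, where $\bar w$ is the mean over $M$. We also use that the trace map $H^2(M)\to L^2(\partial M)$ is compact.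

**Step 1: the minimum $\mu$ is attained and positive.** Take a minimizing sequence with $\int_{\partial M}u_j^2=1$. Then $\|\Delta u_j\|_{L^2}$ is bounded, so $u_j-\bar u_j$ is bounded in $H^2$. Its boundary mean is $-\bar u_j$, because $\int_{\partial M}u_j=0$; hence $\bar u_j$ is bounded, and so is $u_j$ in $H^2$. A subsequence converges weakly in $H^2$ and its traces converge strongly in $L^2(\partial M)$. The limit $u$ satisfies the constraints, $\int_{\partial M}u^2=1$, and $\int(\Delta u)^2\le\mu$ by weak lower semicontinuity. If $\mu=0$, then $\Delta u=0$ and $\partial_\nu u=0$, so $u$ is constant, hence $0$ by the mean condition, a contradiction.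

**Step 2: the minimizer is an eigenfunction.** Differentiating the quotient along $u+tv$ at $t=0$ gives
$$\int_M\Delta u\,\Delta v=\mu\int_{\partial M}uv \tag{4}$$
for $v\in H^2$ with $\partial_\nu v=0$ and $\int_{\partial M}v=0$. For constant $v$ both sides vanish, so (4) holds for every $v\in H^2$ with $\partial_\nu v=0$. Let $w_0$ solve $\Delta w_0=0$, $\partial_\nu w_0=-\mu u$, which is possible because $\int_{\partial M}u=0$; as $u|_{\partial M}\in H^{3/2}$, we have $w_0\in H^3$. By Green's formula $\int_M w_0\Delta v=-\int_{\partial M}v\,\partial_\nu w_0=\mu\int_{\partial M}uv$. So $\Delta u-w_0$ is orthogonal to every $\Delta v$, that is, to all functions of mean zero, and therefore it is a constant. Thus $\Delta u\in H^3$ is harmonic with $\partial_\nu\Delta u=-\mu u$. Then $\Delta u\in H^3$ and $\partial_\nu u=0$ give $u\in H^5$. Repeating the argument, $u$ is smooth and solves (1) with $\xi=\mu$.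

**Step 3: no smaller positive eigenvalue.** Let $u$ solve (1) with $\xi>0$, $u\not\equiv 0$. For $\partial_\nu v=0$, Green's formula gives $\int\Delta u\Delta v=-\int_{\partial M}v\,\partial_\nu\Delta u=\xi\int_{\partial M}uv$. With $v=1$ we get $\int_{\partial M}u=0$; with $v=u$ we get $\int(\Delta u)^2=\xi\int_{\partial M}u^2$. If $u$ vanished on $\partial M$, then $\Delta u=0$, so $u$ would be constant, hence $0$. So $u$ is admissible in (3) with quotient $\xi$, and $\xi\ge\mu$. $\square$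

## 3. Reilly's formula gives $\frac n{n-1}$, and the Hessian inequality is where it loses

A sensible first attack on (2) is to integrate Bochner's formula, which brings in the Ricci curvature and the second fundamental form exactly as the hypotheses ask. It proves the lower half of Theorem 2.

**Step 1: $\partial M$ is connected.** We need this in order to use $\lambda_1$ on functions of mean zero on all of $\partial M$: on a disconnected boundary, a function constant on each component would have zero energy. The fact is due to R. Ichida (1981) and A. Kasue (1983); here is a short argument. Suppose $\Gamma$ is one component and $\Gamma'=\partial M\setminus\Gamma\neq\emptyset$. A shortest path $\gamma:[0,\ell]\to M$ from $\Gamma$ to $\Gamma'$ exists by compactness. No interior point of it lies on $\partial M$, since otherwise a proper sub-path would already join $\Gamma$ to $\Gamma'$. So $\gamma$ is a geodesic, and by the first variation it meets $\partial M$ orthogonally: $\gamma'(0)=-\nu$,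 $\gamma'(\ell)=\nu$. Let $V$ be a parallel unit field along $\gamma$ orthogonal to $\gamma'$, and vary $\gamma$ in direction $V$ with endpoints on $\partial M$. The nearby curves are transverse to $\partial M$ at their ends, so they stay in $M$. At the ends $\langle\nabla_VV,\nu\rangle=-\langle V,\nabla_V\nu\rangle=-\mathrm{II}(V,V)$, so the second variation of length is
$$-\int_0^\ell\langle R(V,\gamma')\gamma',V\rangle\,dt-\mathrm{II}(V,V)\big|_{\gamma(0)}-\mathrm{II}(V,V)\big|_{\gamma(\ell)} .$$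
Summing over an orthonormal parallel frame of $\gamma'^\perp$ gives at most $-\int\mathrm{Ric}(\gamma',\gamma')-2(n-1)c<0$. So some variation shortens $\gamma$, a contradiction.

**Step 2: Reilly's formula (Reilly 1977) for $\partial_\nu u=0$.** Let $u$ be smooth on $M$ with $\partial_\nu u=0$, let $z=u|_{\partial M}$, and let $\bar\nabla$ be the gradient of $\partial M$. For $X$ tangent to $\partial M$,
$$\nabla^2u(X,\nu)=X(\partial_\nu u)-(\nabla_X\nu)u=-\mathrm{II}(X,\bar\nabla z), \tag{5}$$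
because $\nabla u=\bar\nabla z$ on $\partial M$. Integrate Bochner's formula $\frac12\Delta|\nabla u|^2=|\nabla^2u|^2+\langle\nabla u,\nabla\Delta u\rangle+\mathrm{Ric}(\nabla u,\nabla u)$ over $M$. The left side becomes $\int_{\partial M}\nabla^2u(\nabla u,\nu)=-\int_{\partial M}\mathrm{II}(\bar\nabla z,\bar\nabla z)$ by (5), and $\int_M\langle\nabla u,\nabla\Delta u\rangle=-\int_M(\Delta u)^2$ since $\partial_\nu u=0$. Hence
$$\int_M\Big((\Delta u)^2-|\nabla^2u|^2-\mathrm{Ric}(\nabla u,\nabla u)\Big)=\int_{\partial M}\mathrm{II}(\bar\nabla z,\bar\nabla z). \tag{6}$$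

**Step 3: the chain of inequalities.** Let $u$ be a $\xi_1$-eigenfunction, so that $\int(\Delta u)^2=\xi_1\int_{\partial M} z^2$, $\int_{\partial M}z=0$ and $z\not\equiv0$. By Cauchy–Schwarz, $|\nabla^2u|^2\ge\frac1n(\Delta u)^2$. With $\mathrm{Ric}\ge0$, $\mathrm{II}\ge c$ and Step 1,
$$\frac{n-1}n\,\xi_1\int_{\partial M}z^2\ \ge\ \int_{\partial M}\mathrm{II}(\bar\nabla z,\bar\nabla z)\ \ge\ c\int_{\partial M}|\bar\nabla z|^2\ \ge\ c\lambda_1\int_{\partial M}z^2 . \tag{7}$$
So $\xi_1\ge\frac n{n-1}c\lambda_1$.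

**Step 4: equality never occurs.** If $\xi_1=\frac n{n-1}c\lambda_1$, all inequalities in (7) are equalities, so $\nabla^2u=\frac{\Delta u}n g$ everywhere. Then (5) with $X=\bar\nabla z$ gives $\mathrm{II}(\bar\nabla z,\bar\nabla z)=-\nabla^2u(\bar\nabla z,\nu)=0$ on $\partial M$. The first inequality, now an equality, gives $\xi_1=0$, a contradiction. Hence $\xi_1>\frac n{n-1}c\lambda_1$ for every $M$, and $C_n\ge\frac n{n-1}$; in particular $C_2\ge2$. $\square$

Where does this miss the value of the ball? On the unit ball with $u=x(3-r^2)$ the last two inequalities in (7) are equalities, since $\mathrm{II}$ is the identity and $z=2x$ is a $\lambda_1$-eigenfunction. The whole loss is in $|\nabla^2u|^2\ge\frac1n(\Delta u)^2$. Indeed (6) gives $\int(\Delta u)^2-\int|\nabla^2u|^2=(n-1)\int z^2$ while $\int(\Delta u)^2=(n+2)\int z^2$, so there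
$$\int_M|\nabla^2u|^2=\frac3{n+2}\int_M(\Delta u)^2 .$$
If one knew $\int|\nabla^2u|^2\ge\frac3{n+2}\int(\Delta u)^2$ for the eigenfunctions of every admissible $M$, then (7) would hold with $\frac{n-1}{n+2}$ in place of $\frac{n-1}n$, which is (2). Step 4 shows that the Hessian cannot be a pure trace, but gives no amount. So the question is whether some domain forces less Hessian waste than the ball. We deform the ball and watch the three quantities $\xi_1$, $c$, $\lambda_1$ to first order.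

## 4. A slightly squashed disk

Let $n=2$ and let $M_\varepsilon=\{x^2+y^2/\varepsilon^2\le1\}$, $\varepsilon<1$, $\delta=1-\varepsilon^2$. Parametrize the boundary by $(\cos\theta,\varepsilon\sin\theta)$, with $ds=\sqrt{\sin^2\theta+\varepsilon^2\cos^2\theta}\,d\theta=\sqrt{1-\delta\cos^2\theta}\,d\theta$.

The curvature is $\varepsilon(1-\delta\cos^2\theta)^{-3/2}\ge\varepsilon$, so $c=\varepsilon=1-\frac\delta2+O(\delta^2)$ is admissible. The boundary is a closed curve of length $L=2\pi(1-\frac\delta4)+O(\delta^2)$, so $\lambda_1=(2\pi/L)^2=1+\frac\delta2+O(\delta^2)$. To first order the two effects cancel: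
$$4c\lambda_1=4+O(\delta^2).$$

For $\xi_1$ we need a test function. The disk eigenfunction is $3x-x^3-xy^2$. It violates $\partial_\nu u=0$ on the ellipse, but we can keep the term $-xy^2$ and look for $u=\varphi(x)-xy^2$. The normal is parallel to $(x,y/\varepsilon^2)$, and on the boundary $y^2=\varepsilon^2(1-x^2)$, so the condition is
$$x\big(\varphi'-\varepsilon^2(1-x^2)\big)-2x(1-x^2)=0,\qquad\text{i.e.}\qquad \varphi'=(2+\varepsilon^2)(1-x^2).$$
So $u=(2+\varepsilon^2)(x-\frac{x^3}3)-xy^2$ has $\partial_\nu u=0$. It is odd in $x$, so $\int_{\partial M}u=0$. Further $\Delta u=-2(3+\varepsilon^2)x=-2(4-\delta)x$ and, on the boundary, $u=2x-\frac23\delta x^3$. With $\int_{M_\varepsilon}x^2=\frac{\pi\varepsilon}4$,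
$$\int_{M_\varepsilon}(\Delta u)^2=\pi\varepsilon(4-\delta)^2,$$
$$\int_{\partial M_\varepsilon}u^2=\int_0^{2\pi}\Big(4\cos^2\theta-\frac83\delta\cos^4\theta\Big)\Big(1-\frac\delta2\cos^2\theta\Big)d\theta+O(\delta^2)=4\pi-\frac{14}3\delta\cdot\frac{3\pi}4+O(\delta^2)=4\pi\Big(1-\frac78\delta\Big)+O(\delta^2).$$
By (3),
$$\xi_1\le4\Big(1-\frac\delta2\Big)\Big(1-\frac\delta2\Big)\Big(1+\frac78\delta\Big)+O(\delta^2)=4-\frac\delta2+O(\delta^2).$$
So $\xi_1-4c\lambda_1\le-\frac\delta2+O(\delta^2)<0$ for small $\delta$: the conjecture fails for $n=2$.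

In dimension $n\ge3$ the curvature and the test function generalize at once. The eigenvalue $\lambda_1$ does not: it is no longer read off from a length, and we need a lower bound for it, whereas test functions give upper bounds. Section 6 deals with this. We first set up the geometry for general bodies of revolution, since Theorem 2 needs other profiles.

## 5. Bodies of revolution

Let $G$ be smooth and even near $[-1,1]$, with $G>0$ on $(-1,1)$, $G(\pm1)=0$, and $G'=-2xA$ with $A$ smooth, even and positive on $[-1,1]$. For $\varepsilon>0$ put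
$$M=\{(x,y)\in[-1,1]\times\mathbb R^{n-1}:\ |y|^2\le\varepsilon^2G(x)\},$$
$$E=G+\frac{\varepsilon^2G'^2}{4}=G+\varepsilon^2x^2A^2,\qquad D=\frac{G'^2}4-\frac{GG''}2 .$$
The boundary is $\{\Phi=0\}$ with $\Phi=|y|^2-\varepsilon^2G$ and $\nabla\Phi=(2\varepsilon^2xA,2y)$. This never vanishes there, since $y=0$ forces $x=\pm1$, where $A>0$. So $M$ is a smooth compact domain. Also $E>0$ on $[-1,1]$. For example, $G=1-x^2$ has $A=1$, $D=x^2+(1-x^2)=1$, $E=1-(1-\varepsilon^2)x^2$, and $M$ is the ellipsoid $M_\varepsilon$. From now on $y$ also denotes the profile function $y=\varepsilon\sqrt{G(x)}$, $s$ is arclength along the profile in the direction of increasing $x$, subscripts $s$ denote $d/ds$, primes denote $d/dx$, and $m:=n-2$.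

**Lemma A.** $x_s^2=G/E$. The principal curvatures are
$$\kappa_x=\frac{\varepsilon D}{E^{3/2}},\qquad \kappa_r=\frac1{\varepsilon\sqrt E}\ \ (\text{multiplicity } n-2).$$
Also $-y_{ss}/y=D/E^2$ and $(1-y_s^2)/y^2=1/(\varepsilon^2E)$.

*Proof.* From $y^2=\varepsilon^2G$ we get $yy'=\varepsilon^2G'/2$ and $y'^2+yy''=\varepsilon^2G''/2$. So $y'^2=\varepsilon^2G'^2/(4G)$ and $1+y'^2=E/G$, which is $x_s^2=G/E$. The curvature of the profile is
$$\kappa_x=-\frac{y''}{(1+y'^2)^{3/2}}=\frac{y^2\big(y'^2-\varepsilon^2G''/2\big)}{(y^2+y^2y'^2)^{3/2}}=\frac{\varepsilon^4D}{\varepsilon^3E^{3/2}},$$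
where we multiplied numerator and denominator by $y^3$. The curvature in the orbit directions is $\kappa_r=x_s/y=\frac{1}{\varepsilon\sqrt E}$. The inner normal in the profile plane is $(y_s,-x_s)$, so $y_{ss}=-\kappa_xx_s$ and $-y_{ss}/y=\kappa_x x_s/y=D/E^2$. Finally $1-y_s^2=x_s^2$ and $x_s^2/y^2=1/(\varepsilon^2E)$. At $x=\pm1$ the curvature formulas hold by continuity. $\square$

The test function of Section 4 works verbatim.

**Lemma B.** Let $\varphi(0)=0$, $\varphi'=G\big(\frac2A+\varepsilon^2\big)$. Then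
$$\xi_1(M)\le\frac{\varepsilon}{n-1}\cdot\frac{\int_{-1}^1(\varphi''-2(n-1)x)^2\,G^{\frac{n-1}2}dx}{\int_{-1}^1(\varphi-\varepsilon^2xG)^2\,G^{\frac{n-3}2}\sqrt E\,dx}. \tag{8}$$

*Proof.* Take $u=\varphi(x)-x|y|^2$, so $\nabla u=(\varphi'-|y|^2,-2xy)$. On $\partial M$, with $|y|^2=\varepsilon^2G$,
$$\nabla\Phi\cdot\nabla u=2\varepsilon^2xA(\varphi'-\varepsilon^2G)-4x\varepsilon^2G=2\varepsilon^2x\big[A(\varphi'-\varepsilon^2G)-2G\big]=0 .$$
Thus $\partial_\nu u=0$. As $\varphi$ is odd, $u$ is odd in $x$ and $\int_{\partial M}u=0$. On $\partial M$ we have $u=\varphi-\varepsilon^2xG$, whose $x$-derivative $\frac{2G}A+2\varepsilon^2x^2A$ is positive for $0<|x|<1$, so $u|_{\partial M}\not\equiv0$. In $M$, $\Delta u=\varphi''-2(n-1)x$. Let $\omega_{n-1}$ be the volume of the unit ball of $\mathbb R^{n-1}$. The slice of $M$ at $x$ has volume $\omega_{n-1}\varepsilon^{n-1}G^{(n-1)/2}$. The orbit at $x$ has measure $(n-1)\omega_{n-1}y^{n-2}$ (two points if $n=2$), and $ds=\sqrt{E/G}\,dx$,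 so the boundary measure integrated over orbits is $(n-1)\omega_{n-1}\varepsilon^{n-2}G^{(n-3)/2}\sqrt E\,dx$. Insert this in (3). $\square$

## 6. Lower bounds for $\lambda_1$ of a surface of revolution

Let $n\ge3$. A rotation-invariant eigenfunction $f(s)$ changes sign, so it cannot be compared directly with a positive function. But its derivative $h=f_s$ vanishes at both poles and solves an equation of its own, and for such Dirichlet-type problems any positive trial function $\rho$ gives a lower bound for the eigenvalue, namely $\inf(-L\rho/\rho)$. On the round sphere $f=x$ gives $h=x_s=y$, which suggests $\rho=y$. We allow a correction factor: $\rho=y\,e^{-bx^2}$.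

**Lemma C.** Let $n\ge3$ and, for $b\ge0$, let
$$\Theta_b=(n-1)\frac D{E^2}+(2b-4b^2x^2)\frac GE-2b\varepsilon^2x^2A\frac D{E^2}-2nb\,x^2\frac AE .$$
Then
$$\lambda_1(\partial M)\ge\min\Big\{\inf_{(-1,1)}\Theta_b,\ \inf_{(-1,1)}\Big(\frac D{E^2}+\frac{n-2}{\varepsilon^2E}\Big)\Big\}.$$

*Proof.* The metric of $\partial M$ is $ds^2+y^2g_{S^m}$ with $m=n-2\ge1$. At the poles $y=0$ and $y_s^2=1-x_s^2=1$, so near each pole $y$ is comparable to the distance to it. Let $w$ be a $\lambda_1$-eigenfunction and $Pw$ its average over $O(n-1)$-orbits. Averaging commutes with the Laplacian, so $Pw$ is zero or again a $\lambda_1$-eigenfunction.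

We use one identity twice. If $\rho>0$ and $\psi=\rho\sigma$, expanding $\psi_s=\rho_s\sigma+\rho\sigma_s$ and the derivative on the right shows
$$y^m\psi_s^2=y^m\rho^2\sigma_s^2+(y^m\rho\rho_s\sigma^2)_s-\sigma^2\rho\,(y^m\rho_s)_s . \tag{9}$$

**Step 1: the equation for $h$, when $Pw\not\equiv0$.** Then $f=Pw$ is a function of $s$, not constant since $\lambda_1>0$, and
$$f_{ss}+m\frac{y_s}yf_s=-\lambda_1f .$$
Put $h=f_s\not\equiv0$. As $f$ is smooth and rotation-invariant on $\partial M$, its gradient vanishes at the poles, so $h=O(\mathrm{dist})$ there, and $h_s$ is bounded. Differentiating,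
$$Lh:=h_{ss}+m\frac{y_s}yh_s+Vh=-\lambda_1h,\qquad V:=m\Big(\frac{y_s}y\Big)_s .$$

**Step 2: $-L\rho/\rho=\Theta_b$ for $\rho=y\eta$, $\eta=e^{-bx^2}$.** First, $Ly=y_{ss}+m\frac{y_s^2}y+m\frac{yy_{ss}-y_s^2}{y}=(m+1)y_{ss}$. Next, $L(y\eta)=\eta Ly+2y_s\eta_s+y\eta_{ss}+my_s\eta_s=\eta Ly+y\eta_{ss}+(m+2)y_s\eta_s$. With $m+1=n-1$, $m+2=n$ and Lemma A,
$$-\frac{L\rho}\rho=(n-1)\frac D{E^2}-\frac{\eta_{ss}}\eta-n\frac{y_s}y\frac{\eta_s}\eta .$$
Here $\frac{\eta_s}\eta=-2bx\,x_s$, so $\frac{\eta_{ss}}\eta=\big(\frac{\eta_s}{\eta}\big)_s+\big(\frac{\eta_s}\eta\big)^2=-2bx_s^2-2bx\,x_{ss}+4b^2x^2x_s^2$. We have $x_s^2=G/E$ and $x_{ss}=\frac12(x_s^2)'=\frac12(G/E)'$. Since $E'=G'+\frac{\varepsilon^2}2G'G''$,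
$$\Big(\frac GE\Big)'=\frac{G'E-GE'}{E^2}=\frac{\varepsilon^2G'\big(\frac{G'^2}4-\frac{GG''}2\big)}{E^2}=\varepsilon^2\frac{G'D}{E^2}.$$
Therefore
$$-\frac{\eta_{ss}}\eta=2b\frac GE+b\varepsilon^2x\frac{G'D}{E^2}-4b^2x^2\frac GE .$$
Also $\frac{y_s}y=\frac{G'}{2G}x_s$, so $-n\frac{y_s}y\frac{\eta_s}\eta=nbx\frac{G'}G x_s^2=nbx\frac{G'}E$. Inserting $G'=-2xA$ gives $\Theta_b$.

**Step 3: $\lambda_1\ge\inf\Theta_b$ when $Pw\not\equiv0$.** Write $h=\rho\sigma$. Near the poles $\rho\ge\mathrm{const}\cdot\mathrm{dist}$, so $\sigma$ is bounded. By Step 2, $(y^m\rho_s)_s=y^m(L\rho-V\rho)=-y^m(\Theta_b+V)\rho$. So (9) with $\psi=h$ gives, on a compact subinterval of the open profile,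
$$\int y^m(h_s^2-Vh^2)=\int y^m\rho^2\sigma_s^2+\int y^m\Theta_bh^2+\big[y^m\rho\rho_s\sigma^2\big].$$
On the other hand $(y^mh_s)_s=-y^m(\lambda_1+V)h$, so integration by parts gives
$$\int y^m(h_s^2-Vh^2)=\lambda_1\int y^mh^2+\big[y^mhh_s\big].$$
Let the subintervals exhaust the profile. The boundary terms tend to $0$, because $y^m\to0$ ($m\ge1$) and $\rho,\rho_s,\sigma,h,h_s$ are bounded. Hence $\lambda_1\int y^mh^2\ge\inf\Theta_b\int y^mh^2$ with $0<\int y^mh^2<\infty$.

**Step 4: the case $Pw\equiv0$.** Now $w$ has mean zero on every orbit; in particular $w=0$ at the poles, so $w=O(\mathrm{dist})$ there. The first nonzero eigenvalue of $S^m$ is $m$ (for $m=1$, a circle, it is $1$). Hence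
$$\lambda_1\iint y^mw^2=\iint y^m\Big(w_s^2+\frac{|\nabla^{S^m}w|^2}{y^2}\Big)\ge\iint y^m\Big(w_s^2+m\frac{w^2}{y^2}\Big)ds\,d\theta ,$$
with $d\theta$ the measure of $S^m$. Apply (9) with $\rho=y$, $\psi=w=y\sigma$ on each meridian. The total derivative is that of $y^{m-1}y_sw^2$, which vanishes at the poles since $w=O(\mathrm{dist})$. Also $-\sigma^2y(y^my_s)_s=y^mw^2\big(-\frac{y_{ss}}y-m\frac{y_s^2}{y^2}\big)$. So, by Lemma A,
$$\lambda_1\iint y^mw^2\ge\iint y^mw^2\Big[-\frac{y_{ss}}y+m\frac{1-y_s^2}{y^2}\Big]=\iint y^mw^2\Big[\frac D{E^2}+\frac{n-2}{\varepsilon^2E}\Big].\qquad\square$$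

## 7. Slightly prolate ellipsoids in every dimension

We prove Theorem 1. Take $G=1-x^2$, so $A=1$, $D=1$, $E=1-\delta x^2\le1$.

We need moments. For $\alpha>-1$ let $\langle\cdot\rangle_\alpha$ be the mean with weight $(1-x^2)^\alpha$ on $[-1,1]$. Integrating $x^{2k-1}\cdot x(1-x^2)^\alpha$ by parts gives $\langle x^{2k}\rangle_\alpha=\frac{2k-1}{2\alpha+2}\big(\langle x^{2k-2}\rangle_\alpha-\langle x^{2k}\rangle_\alpha\big)$, that is,
$$\langle x^{2k}\rangle_\alpha=\frac{2k-1}{2\alpha+2k+1}\,\langle x^{2k-2}\rangle_\alpha . \tag{10}$$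

**Step 1: curvature.** By Lemma A, $\kappa_x=\varepsilon E^{-3/2}\ge\varepsilon$ and $\kappa_r=\varepsilon^{-1}E^{-1/2}\ge\varepsilon^{-1}>\varepsilon$. So $c=\varepsilon=1-\frac\delta2+O(\delta^2)$ is admissible.

**Step 2: upper bound for $\xi_1$.** In Lemma B, $\varphi=(2+\varepsilon^2)(x-\frac{x^3}3)$. So $\varphi''-2(n-1)x=-2(n+1+\varepsilon^2)x=-2(n+2-\delta)x$, and
$$\varphi-\varepsilon^2xG=2x-\frac{2+\varepsilon^2-3\varepsilon^2}3x^3=2x-\frac23\delta x^3 .$$
Let $\langle\cdot\rangle$ be the mean with $\alpha=\frac{n-3}2$. By (10), $\langle x^2\rangle=\frac1n$ and $\langle x^4\rangle=\frac3{n(n+2)}$, so $\langle x^2(1-x^2)\rangle=\frac{n-1}{n(n+2)}$. Moreover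
$$\Big\langle\Big(2x-\frac23\delta x^3\Big)^2\sqrt{1-\delta x^2}\Big\rangle=\Big\langle4x^2-\frac83\delta x^4-2\delta x^4\Big\rangle+O(\delta^2)=\frac4n\Big(1-\frac{7\delta}{2(n+2)}\Big)+O(\delta^2).$$
So (8) gives
$$\xi_1\le\varepsilon\,\frac{(n+2-\delta)^2}{n+2}\Big(1+\frac{7\delta}{2(n+2)}\Big)+O(\delta^2).$$
The coefficient of $\delta$ is $-\frac{n+2}2-2+\frac72=-\frac{n-1}2$, so
$$\xi_1\le(n+2)-\frac{n-1}2\,\delta+O(\delta^2). \tag{11}$$

**Step 3: why the factor $e^{-bx^2}$ is needed.** With $b=0$, Lemma C uses $\Theta_0=(n-1)/E^2$, whose infimum is $n-1$, attained at $x=0$. This only gives $\frac{n+2}{n-1}c\lambda_1\ge(n+2)(1-\frac\delta2)+O(\delta^2)=(n+2)-\frac{n+2}2\delta+O(\delta^2)$, which lies below the right side of (11) by $\frac32\delta$ to first order. No contradiction with (2) follows. The trouble is that $\Theta_0=(n-1)(1+2\delta x^2)+O(\delta^2)$ is not constant and its infimum sees only the worst point $x=0$. The parameter $b$ lets us level it out.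

**Step 4: lower bound for $\lambda_1$.** We claim
$$\lambda_1(\partial M_\varepsilon)\ge(n-1)\Big(1+\frac{2\delta}{n+2}\Big)+O(\delta^2). \tag{12}$$
For $n=2$ this is $\lambda_1=1+\frac\delta2+O(\delta^2)$ from Section 4. For $n\ge3$ take $b=\frac{(n-1)\delta}{n+2}$, which is $O(\delta)$. Uniformly in $x$,
$$\Theta_b=(n-1)(1+2\delta x^2)+2b(1-x^2)-2bx^2-2nbx^2+O(\delta^2)$$
$$=(n-1)+2b+x^2\big[2(n-1)\delta-2(n+2)b\big]+O(\delta^2).$$
The bracket vanishes, and $\Theta_b=(n-1)+2b+O(\delta^2)$, as claimed. The second quantity in Lemma C is at least $1+\frac{n-2}{\varepsilon^2}\ge(n-1)+(n-2)\delta$, since $D=1$, $E\le1$ and $\varepsilon^{-2}\ge1+\delta$. This is at least $(n-1)+\frac{2(n-1)}{n+2}\delta$, because $(n-2)(n+2)\ge2(n-1)$, i.e. $n^2-2n-2\ge0$, holds for $n\ge3$. This proves (12).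

**Step 5: comparison.** By Steps 1 and 4,
$$\frac{n+2}{n-1}c\lambda_1\ge(n+2)\Big(1-\frac\delta2\Big)\Big(1+\frac{2\delta}{n+2}\Big)+O(\delta^2)=(n+2)-\frac{n-2}2\,\delta+O(\delta^2).$$
Subtracting from (11) gives $\xi_1-\frac{n+2}{n-1}c\lambda_1\le-\frac\delta2+O(\delta^2)$, which is negative for small $\delta>0$. This proves Theorem 1. $\square$

## 8. Thin spindles, where Reilly's inequality is nearly sharp

For the upper bounds of Theorem 2 we look for domains on which (7) loses little. Two of its inequalities can be made almost sharp by a thin body. The curvature in the long direction should be constant, which suggests the parabolic profile $y=\varepsilon(1-x^2)$: its curvature is $2\varepsilon(1+4\varepsilon^2x^2)^{-3/2}\approx2\varepsilon$. And for this profile, $G=(1-x^2)^2$, $A=2(1-x^2)$, Lemma B gives to leading order $\varphi'=1-x^2$, hence $u\approx x-\frac{x^3}3-x|y|^2$. The Hessian of the latter function is $-2x$ times the identity plus off-diagonal entries $-2y_j$,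 of size at most $2\varepsilon$. So it is almost a pure trace, and the Cauchy–Schwarz step, which was the whole loss on the ball, becomes almost an equality. What remains is the discrepancy between the boundary values $z=x-\frac{x^3}3$ and a true first eigenfunction of $\partial M$.

This $A$ vanishes at $x=\pm1$, so the body has conical tips there and must be smoothed. Let
$$p=1-x^2,\qquad\tau\in(0,1],\qquad G=p(p+\tau).$$
Since $p'=-2x$, $G'=-2x(2p+\tau)$, so $A=2p+\tau$, with $0<A\le3$. From $G''=-2A+8x^2$ and $A^2-4G=\tau^2$,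
$$D=x^2A^2+G(A-4x^2)=GA+\tau^2x^2=2p^3+3\tau p^2+\tau^2 .$$
Hence, as $A\ge2\sqrt G$ and $x^2A^2\le9$,
$$D\ge\tau^2,\qquad D\ge GA\ge2G^{3/2},\qquad G\le E\le G+9\varepsilon^2. \tag{13}$$
We let $\varepsilon\to0$ with $\tau$ fixed, and then $\tau\to0$.

**Step 1: the curvature bound, $\liminf_{\varepsilon\to0}c/\varepsilon\ge2$.** Here $c$ is the smallest principal curvature. By (13), $G\le2^{-2/3}D^{2/3}$ and $1\le\tau^{-4/3}D^{2/3}$, so $E\le D^{2/3}(2^{-2/3}+9\varepsilon^2\tau^{-4/3})$ and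
$$\kappa_x=\varepsilon DE^{-3/2}\ge2\varepsilon\big(1+9\cdot2^{2/3}\varepsilon^2\tau^{-4/3}\big)^{-3/2} .$$
As $G\le2$, also $\kappa_r\ge\varepsilon^{-1}(2+9\varepsilon^2)^{-1/2}$, which tends to infinity. In particular all principal curvatures are positive and $M$ is strictly convex.

**Step 2: the upper bound for $\xi_1/\varepsilon$.** In (8) use $\sqrt E\ge\sqrt G$ in the denominator. As $\varepsilon\to0$, $\varphi$ and $\varphi''$ converge uniformly to $\varphi_\tau$ and $\varphi_\tau''$, where $\varphi_\tau'=2G/A$, $\varphi_\tau(0)=0$. So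
$$\limsup_{\varepsilon\to0}\frac{\xi_1}\varepsilon\le Q(\tau):=\frac1{n-1}\cdot\frac{\int_{-1}^1(\varphi_\tau''-2(n-1)x)^2G^{(n-1)/2}dx}{\int_{-1}^1\varphi_\tau^2\,G^{(n-2)/2}dx}.$$
Now let $\tau\to0$. Then $G\to p^2$ uniformly. From $\frac{2G}A=\frac{2p(p+\tau)}{2p+\tau}$ we read off $p\le\frac{2G}A\le p+\tau$, so $\varphi_\tau\to x-\frac{x^3}3$ uniformly. Differentiating through $p$,
$$\varphi_\tau''=-2x\cdot\frac{2(2p^2+2\tau p+\tau^2)}{(2p+\tau)^2}.$$
The last factor has numerator $4p^2+4\tau p+2\tau^2$ and denominator $4p^2+4\tau p+\tau^2$, so it lies in $[1,2]$ and tends to $1$ for $p>0$. By dominated convergence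
$$\lim_{\tau\to0}Q(\tau)=\frac{4n^2}{n-1}\cdot\frac{\int x^2p^{n-1}}{\int(x-\frac{x^3}3)^2p^{n-2}}=\frac{2n}{n-1}R_n,\qquad R_n:=\frac{\int p^n}{\int(x-\frac{x^3}3)^2p^{n-2}}, \tag{14}$$
since $(p^n)'=-2nxp^{n-1}$ gives $\int x^2p^{n-1}=\frac1{2n}\int p^n$. With $z=x-\frac{x^3}3$ and $z'=p$, $R_n$ is the Rayleigh quotient $\int z'^2p^{n-2}/\int z^2p^{n-2}$.

To evaluate $R_n$, use (10) with $\alpha=n-2$: the means of $x^2,x^4,x^6$ are $\frac1{2n-1}$, $\frac3{(2n-1)(2n+1)}$, $\frac{15}{(2n-1)(2n+1)(2n+3)}$. Thus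
$$\langle p^2\rangle=1-\frac2{2n-1}+\frac3{(2n-1)(2n+1)}=\frac{4n(n-1)}{(2n-1)(2n+1)},$$
$$\Big\langle x^2-\frac23x^4+\frac19x^6\Big\rangle=\frac{(2n+1)(2n+3)-2(2n+3)+\frac53}{(2n-1)(2n+1)(2n+3)}=\frac{\frac43(3n^2+3n-1)}{(2n-1)(2n+1)(2n+3)},$$
and therefore
$$R_n=\frac{3n(n-1)(2n+3)}{3n^2+3n-1}=2n-1-\frac{4n+1}{3n^2+3n-1}. \tag{15}$$
The second form follows from $(2n-1)(3n^2+3n-1)-(4n+1)=6n^3+3n^2-9n=3n(n-1)(2n+3)$.

**Step 3: dimension two.** The perimeter is $L=2\int_{-1}^1\sqrt{1+\varepsilon^2G'^2/(4G)}\,dx$. For fixed $\tau$ the integrand is at most $1+\varepsilon|G'|/(2\sqrt G)$, and $G^{-1/2}$ is integrable because $G$ vanishes to first order at $\pm1$. So $L\to4$ and $\lambda_1=(2\pi/L)^2\to\frac{\pi^2}4$ as $\varepsilon\to0$. By Step 1, $C_2\le Q(\tau)\big/\big(2\cdot\frac{\pi^2}4\big)$ for every $\tau$. Letting $\tau\to0$, with $R_2=\frac{42}{17}$,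
$$C_2\le\frac{4R_2}{2\cdot\pi^2/4}=\frac{336}{17\pi^2}<2.0026<2+\frac1{12}.$$
(The small loss is visible: $R_2=2.4705\ldots$ is the Rayleigh quotient of $x-\frac{x^3}3$ on $[-1,1]$, while $\frac{\pi^2}4=2.4674\ldots$ is that of $\sin\frac{\pi x}2$.)

**Step 4: the choice of $b$ for $n\ge3$.** To see which $b$ to take in Lemma C, put formally $\varepsilon=\tau=0$, so $E=G=p^2$, $A=2p$, $D=2p^3$. Then
$$\Theta_b=\frac{2(n-1)-4nbx^2}p+2b-4b^2x^2 .$$
At $x=0$ this is $2(n-1)+2b$, and its $x^2$-coefficient is $2(n-1)-4nb-4b^2$. As in Section 7 we choose $b$ to kill this coefficient: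
$$b=\frac12\Big(\sqrt{(n+1)^2-3}-n\Big),\qquad 2b^2+2nb=n-1,\qquad \Lambda_n:=2(n-1)+2b=n-2+\sqrt{(n+1)^2-3}. \tag{16}$$
The equation holds because $(2b+n)^2=n^2+2n-2$. Also $n^2<(n+1)^2-3<(n+1)^2$, so $b\in(0,\frac12)$. With this $b$ the formal expression equals $\Lambda_n+4b^2x^4/p\ge\Lambda_n$, since $4nb=2(n-1)-4b^2$. The next step makes this rigorous.

**Step 5: the lower bound for $\lambda_1$, $n\ge3$.** We claim
$$\liminf_{\varepsilon\to0}\lambda_1(\partial M)\ge\Lambda_n-4n\tau\qquad\text{whenever } 0<\tau\le\min\Big\{1,\frac{b^2}{n-1}\Big\}. \tag{17}$$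
For $\varepsilon\le1$ we have $E\le11$, so the second infimum in Lemma C is at least $\frac{n-2}{11\varepsilon^2}$, which tends to infinity. For the first, write
$$E\,\Theta_b=\big(n-1-2b\varepsilon^2x^2A\big)\frac DE+(2b-4b^2x^2)G-2nbx^2A, \tag{18}$$
where $2b\varepsilon^2x^2A\le3\varepsilon^2$, $2b-4b^2x^2\ge2b(1-2b)\ge0$ and $2nbx^2A\le3n$. We treat the tips and the rest separately.

*The tips, $p\le p_0$.* Here $G\le2p_0$, so $E\le2p_0+9\varepsilon^2$, and $D\ge\tau^2$. If $\varepsilon^2\le\frac13$, then $n-1-3\varepsilon^2\ge n-2\ge\frac{n-1}2$, and (18) gives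
$$E\,\Theta_b\ge\frac{n-1}2\cdot\frac{\tau^2}{2p_0+9\varepsilon^2}-3n .$$
Fix $p_0$, and then restrict $\varepsilon$, so small (depending on $\tau$ and $n$) that the right side is at least $11\Lambda_n\ge E\Lambda_n$. Then $\Theta_b\ge\Lambda_n$ in this region.

*The rest, $p\ge p_0$.* As $\varepsilon\to0$, $E\to G$ uniformly and $G\ge p_0^2$, so $\Theta_b\to\Theta^0$ uniformly, where
$$G\,\Theta^0=(n-1)\frac DG+(2b-4b^2x^2)G-2nbx^2A .$$
By $D\ge GA$ and $2nb=n-1-2b^2$,
$$G\,\Theta^0\ge A\big[(n-1)-(n-1-2b^2)x^2\big]+(2b-4b^2x^2)G=A\big[(n-1)p+2b^2x^2\big]+(2b-4b^2x^2)G .$$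
Subtract $\Lambda_nG=2(n-1)G+2bG$:
$$G(\Theta^0-\Lambda_n)\ge(n-1)(Ap-2G)+2b^2x^2(A-2G), \tag{19}$$
$$Ap-2G=-\tau p,\qquad A-2G=2p(1-p)+\tau(1-2p).$$
If $p\le\frac12$, then $x^2\ge\frac12$ and $A-2G\ge p$, so the right side of (19) is at least $p\big(b^2-(n-1)\tau\big)\ge0$. If $p\ge\frac12$, then $A-2G\ge-\tau$, so the right side is at least $-\tau(n-1+2b^2)$; as $G\ge p^2\ge\frac14$ and $2b^2<1$, we get $\Theta^0-\Lambda_n\ge-4\tau(n-1+2b^2)\ge-4n\tau$. Hence $\Theta^0\ge\Lambda_n-4n\tau$ throughout this region, and by uniform convergence $\Theta_b\ge\Lambda_n-4n\tau-o(1)$ as $\varepsilon\to0$. This proves (17).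

**Step 6: the bound for $C_n$, $n\ge3$.** By Steps 1, 2 and 5, $C_n\le Q(\tau)\big/\big(2(\Lambda_n-4n\tau)\big)$ for all small $\tau$, and with (14)
$$C_n\le\frac{\frac{2n}{n-1}R_n}{2\Lambda_n}=\frac n{n-1}\cdot\frac{R_n}{\Lambda_n}.$$
It remains to compare $R_n$ with $\Lambda_n$. With $a=n+1$,
$$\Lambda_n=n-2+a-\big(a-\sqrt{a^2-3}\big)=2n-1-\frac3{a+\sqrt{a^2-3}} .$$
Moreover $\sqrt{a^2-3}\ge a-\frac2a$, because $(a-\frac2a)^2=a^2-4+\frac4{a^2}\le a^2-3$ for $a\ge2$. So $\frac3{a+\sqrt{a^2-3}}\le\frac{3a}{2(a^2-1)}=\frac{3(n+1)}{2n(n+2)}$. Using (15) and $3n^2+3n-1<3n(n+1)$,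
$$R_n-\Lambda_n<\frac{3(n+1)}{2n(n+2)}-\frac{4n+1}{3n(n+1)}=\frac{9(n+1)^2-2(n+2)(4n+1)}{6n(n+1)(n+2)}=\frac{n^2+5}{6n(n+1)(n+2)}\le\frac1{6n},$$
where the last inequality is $n^2+5\le n^2+3n+2$. Since $\Lambda_n>2(n-1)$,
$$\frac{R_n}{\Lambda_n}<1+\frac1{12n(n-1)},\qquad\text{hence}\qquad C_n<\frac n{n-1}+\frac1{12(n-1)^2}.$$
All bodies used are smooth strictly convex domains of $\mathbb R^n$, so the upper bounds hold for the infimum over those. Together with Section 3 and Step 3 this proves Theorem 2. $\square$
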